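
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title[Scattered spaces with levels of size $\omega$, $\omega_1$, $\omega_2$]{Locally compact scattered spaces\\ with levels of size $\omega$, $\omega_1$ and $\omega_2$}


\begin{abstract}
Let $\omega_2<\delta<\omega_3$ and let $f$ be a $\delta$-sequence with values in $\{\omega,\omega_1,\omega_2\}$. If $f$ is the cardinal sequence of a locally compact scattered Hausdorff space, then $f^{-1}\{\omega\}$ contains every ordinal below $\delta$ that is the supremum of a strictly increasing $\omega_2$-sequence of its elements. We show that this condition is also sufficient, simultaneously for all such $\delta$ and $f$, in a suitable cardinal-preserving generic extension of any model of GCH. The extension is provided by a known theorem; the rest of the proof is a construction in ZFC. Over countably many copies of a space with all levels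 countable we glue up to $2^\omega$ pieces, each adding points only on a prescribed interval of levels; the intervals are then chosen by a counting argument.
\end{abstract}


\section{Introduction}

\subsection*{The question}
A space is \emph{scattered} if each of its nonempty subspaces has an isolated point. A scattered space can be taken apart layer by layer: remove the isolated points, then the isolated points of what is left, and so on. Throughout, an \emph{LCS space} is a locally compact scattered Hausdorff space. For an LCS space $X$ and an ordinal $\alpha$, the $\alpha$-th Cantor--Bendixson level $I_\alpha(X)$ is the set of isolated points of the subspace $X\setminus\bigcup\{I_\beta(X):\beta<\alpha\}$. The \emph{reduced height} $\mathrm{ht}^-(X)$ is the least $\delta$ such that $I_\delta(X)$ is finite, and the \emph{cardinal sequence} of $X$ is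
\[
\mathrm{CS}(X)=\langle |I_\alpha(X)|:\alpha<\mathrm{ht}^-(X)\rangle ,
\]
a sequence of infinite cardinals. We say that $f$ is \emph{realized} if $f=\mathrm{CS}(X)$ for some LCS space $X$. Which sequences are realized?

A point $x$ of level $\gamma$ has a compact open neighborhood in which every other point lies on a lower level; we think of it as a cone with apex $x$. The cone meets every level below $\gamma$. If $\gamma$ is a limit ordinal, two cones with different apexes on level $\gamma$ overlap only on a bounded set of levels, by compactness. Hence many points on level $\gamma$ need room on the levels just below $\gamma$. When $\mathrm{cf}(\gamma)=\omega_2$, this has a definite effect: if countable levels occur cofinally below $\gamma$, then level $\gamma$ is countable (Proposition~\ref{prop:compact}(2)). To express this, let $\delta<\omega_3$. A set $L\subset\delta$ is \emph{$\omega_2$-closed in $\delta$} if $\sup\{\alpha_\xi:\xi<\omega_2\}\in L\cup\{\delta\}$ for every strictly increasing sequence $\langle\alpha_\xi:\xi<\omega_2\rangle$ of elements of $L$. Equivalently,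
\begin{equation}\label{eq:closed}
\text{if }\gamma<\delta,\ \mathrm{cf}(\gamma)=\omega_2\text{ and } L\cap\gamma \text{ is unbounded in }\gamma,\text{ then }\gamma\in L .
\end{equation}
Indeed, the supremum of a strictly increasing $\omega_2$-sequence in $L$ is an ordinal $\gamma\le\delta$ of cofinality $\omega_2$ in which $L\cap\gamma$ is unbounded; and if $\mathrm{cf}(\gamma)=\omega_2$ and $L\cap\gamma$ is unbounded in $\gamma$, then $L\cap\gamma$ contains a strictly increasing $\omega_2$-sequence with supremum $\gamma$. For $\delta\le\omega_2$ the condition is void. If $\omega_2<\delta<\omega_3$ and $f$ is realized and has length $\delta$, then $f^{-1}\{\omega\}$ is $\omega_2$-closed in $\delta$ (Corollary~\ref{cor:necessary}).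

Conversely, suppose that $\omega_2<\delta<\omega_3$, that $f:\delta\to\{\omega,\omega_1,\omega_2\}$, and that $f^{-1}\{\omega\}$ is $\omega_2$-closed in $\delta$. Is it consistent, in a model that may depend on $f$, that $f$ is realized? This question was posed by Mart\'inez and Soukup \cite{MS}. Known consistency results, recalled as Theorem~\ref{thm:input} below and as statement $(\ast)$ in Section~\ref{sec:main}, leave open exactly the sequences $f$ that take both values $\omega_1$ and $\omega_2$ and have $f(\gamma)\ne\omega$ for some $\gamma$ with $\mathrm{cf}(\gamma)=\omega_2$. The question is of interest already for $\delta=\omega_2+1$.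

\subsection*{The answer}
Our only input from forcing is the following known theorem.

\begin{theorem}[known]\label{thm:input}
Assume GCH and let $\lambda\ge\omega_2$ be regular. There is a cardinal-preserving generic extension in which $2^\omega=\lambda$ and, for every $\eta<\omega_3$, every sequence $\langle\kappa_\alpha:\alpha<\eta\rangle$ of infinite cardinals such that $\kappa_\alpha\le\lambda$ for all $\alpha<\eta$, and $\kappa_\alpha=\omega$ whenever $\mathrm{cf}(\alpha)=\omega_2$, is realized.
\end{theorem}

\begin{theorem}\label{thm:main}
Assume GCH in $V$, let $\lambda\ge\omega_2$ be regular, and let $V[G]$ be an extension as in Theorem~\ref{thm:input}. In $V[G]$ the following hold.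
\begin{enumerate}
\item For $\omega_2<\delta<\omega_3$, a sequence $f:\delta\to\{\omega,\omega_1,\omega_2\}$ is the cardinal sequence of an LCS space if and only if $f^{-1}\{\omega\}$ is $\omega_2$-closed in $\delta$.
\item For $\delta\le\omega_2$, every sequence $f:\delta\to\{\omega,\omega_1,\omega_2\}$ is the cardinal sequence of an LCS space.
\end{enumerate}
Moreover, if $\omega_2<\delta<\omega_3$, and $f:\delta\to\{\omega,\omega_1,\omega_2\}$ is a sequence in $V$ such that, in $V$, $f^{-1}\{\omega\}$ is $\omega_2$-closed in $\delta$, then $f$ is the cardinal sequence of an LCS space in $V[G]$.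
\end{theorem}

So the answer is yes for every such $f$, relative only to the consistency of ZFC. All these sequences, including those that are not in $V$, are realized in one model, and one may take $\lambda=\omega_2$.

\subsection*{The idea}
Theorem~\ref{thm:input} realizes everything we want except at levels of cofinality $\omega_2$, where it insists on the value $\omega$. We have to add points on such a level $\gamma$ without adding too many on the levels below. By the remarks above, each new point on level $\gamma$ requires a cone that meets all levels below $\gamma$. The way out has two parts.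

\emph{Gluing} (Section~\ref{sec:gluing}). Let $X$ have all its levels countable. Over the disjoint sum $X\times\omega$ of countably many copies of $X$ we glue a piece that adds new points exactly on the levels strictly between two given ordinals $\xi<\eta$. Below and at level $\xi$ the piece uses only old points. The pieces are kept apart by an almost disjoint family of subsets of $\omega$, so up to $2^\omega$ pieces can be glued simultaneously. The problem is thereby reduced to choosing a family of intervals of ordinals.

\emph{Staggering} (Section~\ref{sec:intervals}). If $\omega_2$ pieces are to reach level $\gamma$, we let them start later and later, so that each level below $\gamma$ meets at most $\omega_1$ of them.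

Section~\ref{sec:compact} shows what compactness forbids at levels of cofinality $\omega_2$, and why it leaves room for staggering. Section~\ref{sec:main} derives Theorem~\ref{thm:main} and some further consequences; Section~\ref{sec:limits} shows where the method stops.

\section{Ranks and cones}\label{sec:prelim}

Let $X$ be an LCS space. Write $X_{<\alpha}=\bigcup_{\beta<\alpha}I_\beta(X)$. The levels are disjoint, so $I_\alpha(X)=\emptyset$ for some $\alpha$; then $X\setminus X_{<\alpha}$ has no isolated point and is empty. Hence each $x\in X$ lies in exactly one level, and its \emph{rank} $\rho(x)$ is the $\alpha$ with $x\in I_\alpha(X)$.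

\begin{lemma}\label{lem:basic}
Let $X$ be an LCS space.
\begin{enumerate}
\item Each $X_{<\alpha}$ is open, and so is $X_{<\rho(x)}\cup\{x\}$ for each $x\in X$.
\item If $A\subset X$ is open, then $A$ is an LCS space and $I_\alpha(A)=A\cap I_\alpha(X)$ for all $\alpha$.
\item If $O$ is open, $x\in O$ and $\alpha\le\rho(x)$, then $O\cap I_\alpha(X)\ne\emptyset$.
\item Each $x\in X$ has a compact open neighborhood $U(x)$ with $\rho(z)<\rho(x)$ for all $z\in U(x)\setminus\{x\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $\rho(x)=\beta$, some open $G$ satisfies $G\setminus X_{<\beta}=\{x\}$, that is, $x\in G\subset X_{<\beta}\cup\{x\}$. If $\beta<\alpha$, then $G\subset X_{<\alpha}$; so $X_{<\alpha}$ is open. In particular $X_{<\beta}\cup\{x\}=X_{<\beta}\cup G$ is open.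

(2) Local compactness and the Hausdorff property pass to open subspaces, and scatteredness to all subspaces. If the formula holds below $\alpha$, then $A\setminus A_{<\alpha}=A\cap(X\setminus X_{<\alpha})$ is open in $X\setminus X_{<\alpha}$, so its isolated points are those isolated points of $X\setminus X_{<\alpha}$ that lie in $A$.

(3) The set $O\setminus X_{<\alpha}$ contains $x$ and is open in $X\setminus X_{<\alpha}$. It has an isolated point, which is then isolated in $X\setminus X_{<\alpha}$, so it belongs to $I_\alpha(X)$.

(4) Let $O=X_{<\rho(x)}\cup\{x\}$, which is open by (1), and let $K\subset O$ be a compact neighborhood of $x$. In a $T_1$ space a connected set with at least two points has no isolated points, since an isolated point of it would be relatively clopen. So the scattered space $K$ is totally disconnected, and a totally disconnected compact Hausdorff space has a base of clopen sets. Choose a relatively clopen $C\subset K$ with $x\in C\subset\mathrm{int}\,K$. Then $C$ is compact, and it is open in $X$ because it is relatively open in $K$ and contained in $\mathrm{int}\,K$. Put $U(x)=C$.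
\end{proof}

We fix such sets $U(x)$ and call $U(x)$ a \emph{cone} with \emph{apex} $x$. By (2), a sequence of length $\delta$ realized by $X$ is also realized by $X_{<\delta}$, so we may always assume that there are no points of rank $\ge\delta$. A disjoint sum of LCS spaces is an LCS space, and $I_\alpha(\bigoplus_jX_j)=\bigsqcup_jI_\alpha(X_j)$, again by (2).

In a constructed space we shall know in advance what the rank should be. The next lemma lets us verify it.

\begin{lemma}\label{lem:rank}
Let $Y$ be a topological space and let $r$ map $Y$ to the ordinals so that for every $y\in Y$: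
\begin{itemize}
\item[(R1)] some open $O\ni y$ satisfies $r(z)<r(y)$ for all $z\in O\setminus\{y\}$;
\item[(R2)] for every open $O\ni y$ and every $\beta<r(y)$ there is $z\in O\setminus\{y\}$ with $r(z)\ge\beta$.
\end{itemize}
Then $Y$ is scattered and $I_\alpha(Y)=r^{-1}\{\alpha\}$ for all $\alpha$.
\end{lemma}

\begin{proof}
If $A\subset Y$ is nonempty, a point of $A$ with least value of $r$ is isolated in $A$ by (R1). So $Y$ is scattered. Suppose that the formula holds below $\alpha$. Then $Y\setminus\bigcup_{\beta<\alpha}I_\beta(Y)=\{y:r(y)\ge\alpha\}$. In this set, points with $r(y)=\alpha$ are isolated by (R1), and points with $r(y)>\alpha$ are not, by (R2) with $\beta=\alpha$.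
\end{proof}

\section{What compactness forces at cofinality $\omega_2$}\label{sec:compact}

Recall Chang's conjecture $(\omega_3,\omega_2)\twoheadrightarrow(\omega_2,\omega_1)$: every structure with universe $\omega_3$ in a countable language has an elementary substructure with universe $M$ such that $|M|=\omega_2$ and $|M\cap\omega_2|=\omega_1$.

\begin{proposition}\label{prop:compact}
Let $X$ be an LCS space, $\mathrm{cf}(\gamma)=\omega_2$, and let $\kappa$ be an infinite cardinal such that $|I_\alpha(X)|\le\kappa$ for cofinally many $\alpha<\gamma$.
\begin{enumerate}
\item There are $|I_\gamma(X)|$ many functions $\omega_2\to\kappa$, any two of which agree only on a bounded subset of $\omega_2$.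
\item If $\kappa=\omega$, then $|I_\gamma(X)|\le\omega$.
\item If $\kappa=\omega_1$ and $(\omega_3,\omega_2)\twoheadrightarrow(\omega_2,\omega_1)$ holds, then $|I_\gamma(X)|\le\omega_2$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Let $\langle\alpha_\nu:\nu<\omega_2\rangle$ be strictly increasing and cofinal in $\gamma$ with $|I_{\alpha_\nu}(X)|\le\kappa$, and fix injections $c_\nu:I_{\alpha_\nu}(X)\to\kappa$. For $x\in I_\gamma(X)$ the cone $U(x)$ meets each $I_{\alpha_\nu}(X)$ by Lemma~\ref{lem:basic}(3). Choose $z_x(\nu)\in U(x)\cap I_{\alpha_\nu}(X)$ and put $g_x(\nu)=c_\nu(z_x(\nu))$.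

Let $x\ne y$ be points of $I_\gamma(X)$. Every point of $U(x)\cap U(y)$ differs from $x$ or from $y$, so it has rank less than $\gamma$. Thus the compact set $U(x)\cap U(y)$ is covered by the increasing family of open sets $X_{<\alpha_\nu}$, $\nu<\omega_2$, and hence is contained in $X_{<\alpha_\nu}$ for some $\nu=\nu(x,y)$. If $\nu'\ge\nu(x,y)$, then $U(x)\cap U(y)$ contains no point of rank $\alpha_{\nu'}$, so $z_x(\nu')\ne z_y(\nu')$ and $g_x(\nu')\neq g_y(\nu')$.

(2) Otherwise take functions $g_i:\omega_2\to\omega$ for $i<\omega_1$ as in (1), and $\nu(i,j)<\omega_2$ such that $g_i(\nu')\ne g_j(\nu')$ whenever $i\neq j$ and $\nu'\ge\nu(i,j)$. There are only $\omega_1$ pairs, so $\nu^*=\sup_{i\ne j}\nu(i,j)<\omega_2$. The values $g_i(\nu^*)$, $i<\omega_1$, are distinct elements of $\omega$, which is impossible.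

(3) Otherwise take functions $g_i:\omega_2\to\omega_1$ for $i<\omega_3$ and ordinals $\nu(i,j)<\omega_2$ in the same way; put $\nu(i,i)=0$. Apply Chang's conjecture to the structure $(\omega_3,\nu)$. We obtain $M\subset\omega_3$, closed under $\nu$, with $|M|=\omega_2$ and $|M\cap\omega_2|=\omega_1$. Let $\nu^*=\sup(M\cap\omega_2)<\omega_2$. For distinct $i,j\in M$ we have $\nu(i,j)\in M\cap\omega_2$, so $\nu(i,j)\le\nu^*$ and $g_i(\nu^*)\ne g_j(\nu^*)$. These are $\omega_2$ distinct values below $\omega_1$, a contradiction.
\end{proof}

Part (2) gives the following known necessary condition.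

\begin{corollary}\label{cor:necessary}
If $\omega_2<\delta<\omega_3$ and $f$ is a realized sequence of length $\delta$, then $f^{-1}\{\omega\}$ is $\omega_2$-closed in $\delta$.
\end{corollary}

\begin{proof}
We verify \eqref{eq:closed} for $L=f^{-1}\{\omega\}$. Let $\gamma<\delta$ with $\mathrm{cf}(\gamma)=\omega_2$ and $L\cap\gamma$ unbounded in $\gamma$. Proposition~\ref{prop:compact}(2) gives $f(\gamma)\le\omega$. Since $f(\gamma)$ is infinite, $\gamma\in L$.
\end{proof}

The argument of (2) breaks down for $\omega_2$ points over levels of size $\omega_1$, because $\omega_2$ points have $\omega_2$ pairs and the supremum of the $\nu(i,j)$ may be $\omega_2$. In fact, $\omega_2$ functions $\omega_2\to\omega_1$ as in (1) exist in ZFC. Fix injections $e_\nu:\nu\to\omega_1$ for $\nu<\omega_2$, and for $i<\omega_2$ let $g_i(\nu)=e_\nu(i)$ if $i<\nu$ and $g_i(\nu)=0$ otherwise. Then $g_i$ and $g_j$ differ at every $\nu>\max(i,j)$. The $i$-th function begins to claim its own values only above $i$, and at each $\nu$ only the $|\nu|\le\omega_1$ functions with $i<\nu$ have begun. This suggests a positive answer and also the shape of the construction: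 the $i$-th new point of level $\gamma$ should need new points only on levels above the $i$-th member of a cofinal sequence in $\gamma$.

\section{Gluing pieces over a space with countable levels}\label{sec:gluing}

Let $\langle\omega\rangle_\delta$ be the constant sequence $\omega$ of length $\delta$, realized by $X=X_{<\delta}$. We want to add points on some levels and leave the other levels countable. We begin with one level.

\begin{example}[One level]\label{ex:one}
Let $\xi+1<\delta$, $x\in I_\xi(X)$ and $C=U(x)$. Let $\{a_i:i\in I\}$ be a family of infinite subsets of $\omega$ with $a_i\cap a_j$ finite for $i\ne j$. To the space $X\times\omega$ ($\omega$ discrete), which keeps its own topology as an open subspace, add points $p_i$, $i\in I$, with basic neighborhoods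
\[
B_i(F)=\{p_i\}\cup\bigl(C\times(a_i\setminus F)\bigr),\qquad F\subset\omega\text{ finite}.
\]
So $p_i$ is the limit of the sequence of cones $C\times\{n\}$, $n\in a_i$. The new space is Hausdorff: $B_i(a_i\cap a_j)$ and $B_j(\emptyset)$ are disjoint, and $B_i(\{n\})$ is disjoint from $X\times\{n\}$. Each $B_i(F)$ is compact, since an open set containing $p_i$ contains all but finitely many of its cones, and each cone is compact. Finally, $p_i$ has rank $\xi+1$: all other points of $B_i(F)$ have rank at most $\xi$, and the points $(x,n)$ with $n\in a_i\setminus F$ have rank exactly $\xi$. So level $\xi+1$ has gained $|I|$ points, and no other level has changed.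
\end{example}

Two features deserve attention. All new points rest on the same countable levels of $X\times\omega$, so levels up to $\xi$ gain nothing. And different points rest on cones in almost disjoint sets of copies of $X$; this keeps them apart, and the size of $I$ is limited only by the size of almost disjoint families, that is, by $2^\omega$.

A single limit point does not suffice for us, however. Countably many cones of ranks below $\gamma$, where $\mathrm{cf}(\gamma)>\omega$, have ranks bounded below $\gamma$, so a limit of a sequence of such cones never gets rank $\gamma$. To reach $\gamma$ from $\xi<\gamma$ we must climb through all the levels in between. In Example~\ref{ex:one} each $p_i$ together with its sequence is a copy of a convergent sequence whose isolated points have been replaced by cones. We now do the same with a taller space in place of the convergent sequence: an initial part $Q=X_{<\theta}$ of $X$ itself. It has only countably many isolated points, which can be indexed by an infinite set $a\subset\omega$, and countably many points on each level. See Figure~\ref{fig:glue}.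

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=0.85cm]
\foreach \n in {0,...,5} {
  \draw (\n,0) rectangle (\n+0.7,4);
  \node[below] at (\n+0.35,0) {\small $\n$};
}
\node at (6.25,0.8) {$\cdots$};
\foreach \n in {1,3,4} {
  \fill[gray!50] (\n+0.05,0) -- (\n+0.65,0) -- (\n+0.35,1.5) -- cycle;
  \draw[dotted,thick] (\n+0.35,1.5) -- (7.2,2.0);
  \fill (\n+0.35,1.5) circle (1.5pt);
}
\draw[dashed] (-0.5,1.5) -- (9.6,1.5);
\draw[dashed] (-0.5,3.3) -- (9.6,3.3);
\node[left] at (-0.5,0) {\small level $0$};
\node[left] at (-0.5,1.5) {\small level $\xi_i$};
\node[left] at (-0.5,3.3) {\small level $\eta_i$};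
\node[left] at (-0.5,4) {\small $\delta$};
\draw[thick,fill=gray!15] (7.2,1.65) rectangle (9.2,3.15);
\node at (8.2,2.4) {$\{i\}\times P_i$};
\end{tikzpicture}
\caption{One piece glued to $X\times\omega$. The columns are the copies $X\times\{n\}$. In the columns with $n\in a_i$ (here $1,3,4,\dots$) a cone with apex on level $\xi_i$ is used in place of an isolated point of $Q_i$. The nonisolated points of $Q_i$ form the set $P_i$ of new points, which lie on the levels strictly between $\xi_i$ and $\eta_i$.}
\label{fig:glue}
\end{figure}

\begin{theorem}[Gluing]\label{thm:glue}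
Let $\langle\omega\rangle_\delta$ be the cardinal sequence of an LCS space. Let $|I|\le2^\omega$, and for $i\in I$ let $\xi_i<\eta_i\le\delta$ with $\xi_i+1<\eta_i$. Then there is an LCS space $Y=Y_{<\delta}$ such that for all $\alpha<\delta$
\[
|I_\alpha(Y)|=\max\bigl(\omega,\ |\{i\in I:\xi_i<\alpha<\eta_i\}|\bigr).
\]
\end{theorem}

\begin{proof}
Let $X=X_{<\delta}$ realize $\langle\omega\rangle_\delta$. Since $|I|\le2^\omega$, there are infinite sets $a_i\subset\omega$ ($i\in I$) with $a_i\cap a_j$ finite for $i\ne j$.

For $i\in I$ let $\theta_i$ be the ordinal with $\xi_i+\theta_i=\eta_i$; then $2\le\theta_i\le\eta_i\le\delta$. Put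
\[
Q_i=X_{<\theta_i},\qquad P_i=Q_i\setminus I_0(Q_i).
\]
By Lemma~\ref{lem:basic}(2), $Q_i$ is an LCS space in which ranks are the same as in $X$, and each of its levels $I_\sigma(Q_i)$, $\sigma<\theta_i$, has size $\omega$. Fix a bijection $b_i:I_0(Q_i)\to a_i$, a point $x_i\in I_{\xi_i}(X)$, and the cone $U_i=U(x_i)$ in $X$.

\smallskip
\noindent\emph{The space.} Let $Y=(X\times\omega)\sqcup\bigsqcup_{i\in I}(\{i\}\times P_i)$. For $W\subset Q_i$ let $[W]_i$ be obtained from $W$ by replacing each isolated point $q$ of $Q_i$ with the cone $U_i\times\{b_i(q)\}$:
\[
[W]_i=\bigl(\{i\}\times(W\cap P_i)\bigr)\cup\bigcup_{q\in W\cap I_0(Q_i)}U_i\times\{b_i(q)\}.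
\]
Declare $O\subset Y$ open if
\begin{itemize}
\item $O\cap(X\times\omega)$ is open in $X\times\omega$, where $\omega$ is discrete, and
\item for each $(i,q)\in O$ with $i\in I$, $q\in P_i$ there is an open $W\ni q$ in $Q_i$ with $[W]_i\subset O$.
\end{itemize}
Since $b_i$ is injective, $[W]_i\cap[W']_i=[W\cap W']_i$, so finite intersections of open sets are open; the other axioms are immediate. Every open subset of $X\times\omega$ is open in $Y$, so $X\times\omega$ is an open subspace with its own topology. If $W$ is open in $Q_i$, then $[W]_i$ is open in $Y$: its trace on $X\times\omega$ is a union of sets $U_i\times\{n\}$, and $W$ itself witnesses the second condition.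

\smallskip
\noindent\emph{Hausdorff.} Two points of $X\times\omega$ are separated there. Points $(i,q)\ne(i,q')$ are separated by $[W]_i$ and $[W']_i$, where $W,W'$ are disjoint open sets separating $q,q'$ in $Q_i$.

For $(x,n)$ and $(i,q)$ use $X\times\{n\}$ and $[W]_i$, where $W=Q_i\setminus\{b_i^{-1}(n)\}$ if $n\in a_i$, and $W=Q_i$ otherwise. We have $q\in W$ because $q$ is not isolated in $Q_i$.

Finally consider $(i,q)$ and $(j,q')$ with $i\ne j$. The set $F=a_i\cap a_j$ is finite, so $W=Q_i\setminus b_i^{-1}[F]$ is open in $Q_i$, and again $q\in W$. The set $[W]_i$ meets $X\times\{n\}$ only for $n\in a_i\setminus F$, and $[Q_j]_j$ only for $n\in a_j$. So $[W]_i\cap[Q_j]_j=\emptyset$. This is the only place where almost disjointness is used.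

\smallskip
\noindent\emph{Locally compact.} Points of the open subspace $X\times\omega$ have compact neighborhoods. For $(i,q)$ let $K$ be a compact open neighborhood of $q$ in $Q_i$. Then $[K]_i$ is an open neighborhood of $(i,q)$, and we claim that it is compact. Let $\mathcal O$ be a cover of $[K]_i$ by open subsets of $Y$. For $p\in K\cap P_i$ there is an open $W_p\ni p$ in $Q_i$ such that $[W_p]_i$ is contained in one member of $\mathcal O$. For $p\in K\cap I_0(Q_i)$ let $W_p=\{p\}$, which is open in $Q_i$; then $[W_p]_i=U_i\times\{b_i(p)\}$ is compact and contained in $[K]_i$, so it is covered by finitely many members of $\mathcal O$. Finitely many of the sets $W_p$ cover $K$; the corresponding sets $[W_p]_i$ cover $[K]_i$, hence so do finitely many members of $\mathcal O$.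

\smallskip
\noindent\emph{Levels.} Let $\rho$ denote rank in $X$, hence also in each $Q_i$. Put
\[
r(x,n)=\rho(x),\qquad r(i,q)=\xi_i+\rho(q)\quad(q\in P_i,\text{ so }\rho(q)\ge1).
\]
We verify (R1) and (R2) of Lemma~\ref{lem:rank}. For $(x,n)$ they follow from Lemma~\ref{lem:basic}(4) and (3), as $X\times\{n\}$ is an open copy of $X$. Let $y=(i,q)$.

(R1) Let $W$ be a cone with apex $q$ in $Q_i$, and $O=[W]_i$. A point $(i,q')\in O$ with $q'\ne q$ has $r=\xi_i+\rho(q')<\xi_i+\rho(q)$. A point of $O\cap(X\times\omega)$ lies in $U_i\times\omega$, so it has $r\le\xi_i<\xi_i+\rho(q)$.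

(R2) Let $O\ni y$ be open and $\beta<r(y)$. Choose an open $W\ni q$ in $Q_i$ with $[W]_i\subset O$, and write $\max(\beta,\xi_i)=\xi_i+\sigma$; then $\sigma<\rho(q)$. By Lemma~\ref{lem:basic}(3), $W$ contains a point $q'$ of rank $\sigma$. If $\sigma\ge1$, then $(i,q')\in O\setminus\{y\}$ has $r=\xi_i+\sigma\ge\beta$. If $\sigma=0$, then $q'$ is isolated in $Q_i$ and $(x_i,b_i(q'))\in O$ has $r=\xi_i\ge\beta$.

Therefore $Y$ is scattered and
\[
I_\alpha(Y)=(I_\alpha(X)\times\omega)\cup\{(i,q):i\in I,\ q\in P_i,\ \xi_i+\rho(q)=\alpha\}.
\]
For fixed $i$, as $\rho(q)$ runs through $[1,\theta_i)$, the ordinal $\xi_i+\rho(q)$ runs through all $\alpha$ with $\xi_i<\alpha<\eta_i$, and each value is attained at $\omega$ points. This gives the formula for $\alpha<\delta$. Since $\eta_i\le\delta$, no point has $r\ge\delta$.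
\end{proof}

\begin{remark}\label{rem:continuum}
Level $0$ of $Y$ is countable, and then a bound by $2^\omega$ is inevitable: if $X$ is an LCS space with $I_0(X)$ countable, then $|X|\le2^\omega$. Indeed $I_0(X)$ is dense by Lemma~\ref{lem:basic}(3), so the clopen set $U(x)$ is the closure of $U(x)\cap I_0(X)$, and $x$ is the unique point of largest rank of $U(x)$; hence $x\mapsto U(x)\cap I_0(X)$ is injective. In particular, $2^\omega\ge\omega_2$ is necessary for realizing a sequence with $f(0)=\omega$ that takes the value $\omega_2$.
\end{remark}

\section{Choosing the intervals}\label{sec:intervals}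

\subsection*{The smallest case}
Let $\delta=\omega_2+1$ and let $f=\langle\omega_1\rangle_{\omega_2}{}^\frown\langle\omega_2\rangle$, with $\omega_1$ points on each level below $\omega_2$ and $\omega_2$ points on level $\omega_2$. This $f$ is one of the sequences not covered by the earlier results.

\begin{proposition}\label{prop:small}
If $2^\omega\ge\omega_2$ and $\langle\omega\rangle_{\omega_2+1}$ is realized, then $\langle\omega_1\rangle_{\omega_2}{}^\frown\langle\omega_2\rangle$ is realized.
\end{proposition}

\begin{proof}
Let $X$ realize $\langle\omega\rangle_{\omega_2+1}$. We need $\omega_2$ pieces reaching level $\omega_2$. If all of them started at level $0$, every level $\alpha$ with $0<\alpha\le\omega_2$ would receive $\omega_2$ points. So let them start later and later: apply Theorem~\ref{thm:glue} with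
\[
\xi_\nu=\nu,\qquad\eta_\nu=\omega_2+1\qquad(\nu<\omega_2).
\]
Level $\omega_2$ lies in all $\omega_2$ intervals. Level $\alpha<\omega_2$ lies in $(\nu,\omega_2+1)$ only for $\nu<\alpha$, that is, in $|\alpha|\le\omega_1$ intervals. So $|I_{\omega_2}(Y)|=\omega_2$ and $|I_\alpha(Y)|=\max(\omega,|\alpha|)\le\omega_1$ for $\alpha<\omega_2$. Add to $Y$ the disjoint sum of $\omega_1$ copies of $X_{<\omega_2}$. Now each level below $\omega_2$ has size $\omega_1$, and level $\omega_2$ is unchanged.
\end{proof}

\subsection*{The general case}
For a $\delta$-sequence $f$ of infinite cardinals let $f^\flat(\alpha)=\omega$ if $\mathrm{cf}(\alpha)=\omega_2$, and $f^\flat(\alpha)=f(\alpha)$ otherwise. The next theorem repairs $f^\flat$ at the levels of cofinality $\omega_2$.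

\begin{theorem}[Transfer]\label{thm:transfer}
Let $2^\omega\ge\omega_2$, let $\delta<\omega_3$, and let $f$ be a $\delta$-sequence of infinite cardinals $\le2^\omega$. Suppose that for each $\gamma<\delta$ with $\mathrm{cf}(\gamma)=\omega_2$ at least one of the following holds:
\begin{itemize}
\item[(a)] $f(\gamma)=\omega$;
\item[(b)] $f(\gamma)=\omega_2$ and there is $\beta<\gamma$ with $f(\alpha)\ge\omega_1$ for all $\alpha\in(\beta,\gamma)$;
\item[(c)] $f(\gamma)>\omega$ and there is $\beta<\gamma$ with $f(\alpha)\ge f(\gamma)$ for all $\alpha\in(\beta,\gamma)$.
\end{itemize}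
If $\langle\omega\rangle_\delta$ and $f^\flat$ are cardinal sequences of LCS spaces, then so is $f$.
\end{theorem}

In case (a) nothing has to be done at $\gamma$. In case (c) the levels just below $\gamma$ are at least as large as level $\gamma$, so $f(\gamma)$ unstaggered pieces may pass through them; this is handled by the intervals of type~1. Case (b) calls for staggering, with type~2 intervals. In both cases the difficulty not present in Proposition~\ref{prop:small} is that up to $\omega_2$ different ordinals $\gamma$ may have to be served, and their pieces may all pass through the same level $\alpha$.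

\begin{proof}
We shall define intervals $(\xi_i,\eta_i)$, for $i$ in an index set $I$ with $|I|\le2^\omega$, $\xi_i+1<\eta_i\le\delta$, such that $N(\alpha)=|\{i\in I:\xi_i<\alpha<\eta_i\}|$ satisfies, for all $\alpha<\delta$,
\begin{equation}\label{eq:dagger}
\begin{cases}
N(\alpha)=0 &\text{if } f(\alpha)=\omega,\\
N(\alpha)\le f(\alpha) &\text{if } f(\alpha)>\omega,\\
N(\alpha)=f(\alpha) &\text{if } f(\alpha)>\omega\text{ and }\mathrm{cf}(\alpha)=\omega_2.
\end{cases}
\end{equation}

\noindent\emph{This suffices.} Let $Y$ be given by Theorem~\ref{thm:glue}, and let $Z=Z_{<\delta}$ realize $f^\flat$. Then $|I_\alpha(Z\oplus Y)|=\max(f^\flat(\alpha),\omega,N(\alpha))$ for $\alpha<\delta$. If $\mathrm{cf}(\alpha)\ne\omega_2$, this equals $\max(f(\alpha),N(\alpha))=f(\alpha)$. If $\mathrm{cf}(\alpha)=\omega_2$, it equals $\max(\omega,N(\alpha))=f(\alpha)$. Since $I_\delta(Z\oplus Y)=\emptyset$, the cardinal sequence of $Z\oplus Y$ is $f$.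

\smallskip
\noindent\emph{Type $1$ intervals.} If each $\gamma$ as in (c) had its own $f(\gamma)$ pieces, a level $\alpha$ with $f(\alpha)=\omega_1$ could lie below $\omega_2$ many such $\gamma$ and meet $\omega_2$ pieces. We therefore let the pieces be shared. Call a set of ordinals convex if it contains every ordinal between any two of its elements. For each uncountable $\mu\in\mathrm{ran}(f)$ and each maximal convex subset $J$ of $\{\alpha<\delta:f(\alpha)\ge\mu\}$ with $|J|\ge2$, put
\[
\xi=\min J,\qquad \eta=\sup\{\alpha+1:\alpha\in J\}\le\delta ,
\]
and take $\mu$ copies of the interval $(\xi,\eta)$. By convexity $(\xi,\eta)=J\setminus\{\min J\}\ne\emptyset$, so $\xi+1<\eta$.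

Since $|\delta|\le\omega_2$, there are at most $\omega_2$ values $\mu$ and, for each $\mu$, at most $\omega_2$ sets $J$. So there are at most $\omega_2\cdot\omega_2\cdot2^\omega=2^\omega$ intervals of type~1.

Fix $\alpha<\delta$. For each $\mu$, at most one $J$ contains $\alpha$, so $\alpha$ lies in at most $\mu$ intervals belonging to $\mu$, and in none if $\mu>f(\alpha)$. If $f(\alpha)=\omega$, then $\alpha$ lies in no interval of type~1. If $f(\alpha)>\omega$, it lies in at most $f(\alpha)\cdot f(\alpha)=f(\alpha)$ of them, because there are at most $f(\alpha)$ infinite cardinals $\mu\le f(\alpha)$.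

Let $\mathrm{cf}(\gamma)=\omega_2$ and let (c) hold with witness $\beta$. Put $\mu=f(\gamma)$. The set $(\beta,\gamma]$ is convex and contained in $\{\alpha:f(\alpha)\ge\mu\}$, so it is contained in a maximal convex subset $J$ of that set. Since $\gamma$ is a limit ordinal, $(\beta,\gamma)\ne\emptyset$; hence $|J|\ge2$ and $\gamma\ne\min J$. So $\gamma$ lies in at least $\mu$, and therefore in exactly $f(\gamma)$, intervals of type~1.

\smallskip
\noindent\emph{Type $2$ intervals.} Let $E$ be the set of all $\gamma<\delta$ with $\mathrm{cf}(\gamma)=\omega_2$ that satisfy (b), and for $\gamma\in E$ let $\beta_\gamma$ be the least witness $\beta$. As in Proposition~\ref{prop:small} we want $\omega_2$ intervals with last element $\gamma$ and with left endpoints climbing to $\gamma$. To control all $\gamma\in E$ simultaneously we let one enumeration of $\delta$ decide how far to climb. Since $|\delta|\le\omega_2$, fix an injection $e:\delta\to\omega_2$, and for $\nu<\omega_2$ let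
\[
S_\nu=\{\alpha<\delta:e(\alpha)\le\nu\},\qquad\text{so } |S_\nu|\le\omega_1 .
\]
For each pair $(\gamma,\nu)$ with $\gamma\in E$ and $e(\gamma)\le\nu<\omega_2$ take one interval with
\[
\xi_{\gamma,\nu}=\max\bigl(\beta_\gamma,\ \sup(S_\nu\cap\gamma)\bigr),\qquad \eta_{\gamma,\nu}=\gamma+1 .
\]
As $\mathrm{cf}(\gamma)=\omega_2>|S_\nu|$, we have $\xi_{\gamma,\nu}<\gamma$, so $\xi_{\gamma,\nu}+1<\eta_{\gamma,\nu}\le\delta$. There are at most $\omega_2\le2^\omega$ pairs. The $\nu$-th interval for $\gamma$ avoids all $\alpha\in S_\nu$ with $\alpha<\gamma$, and it is present only if $\gamma\in S_\nu$ also. We count.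

\begin{itemize}
\item Each $\gamma\in E$ lies in the interval of $(\gamma,\nu)$ for all $\nu\in[e(\gamma),\omega_2)$, that is, for $\omega_2=f(\gamma)$ many $\nu$.
\item Let $\alpha<\delta$, and suppose that $(\gamma,\nu)$ is a pair with $\xi_{\gamma,\nu}<\alpha<\gamma$. Then $\alpha\notin S_\nu$, since otherwise $\sup(S_\nu\cap\gamma)\ge\alpha$. Thus $e(\gamma)\le\nu<e(\alpha)$. Since $e$ is injective and $|e(\alpha)|\le\omega_1$, there are at most $\omega_1\cdot\omega_1=\omega_1$ such pairs. If there is at least one, then $\alpha\in(\beta_\gamma,\gamma)$, so $f(\alpha)\ge\omega_1$ by the choice of $\beta_\gamma$.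
\item Besides these, the interval of $(\gamma,\nu)$ contains $\alpha$ only if $\gamma=\alpha$. This requires $\alpha\in E$, so $f(\alpha)=\omega_2$, and there are at most $\omega_2$ such pairs.
\end{itemize}
Hence the number of intervals of type~2 containing $\alpha$ is $0$ if $f(\alpha)=\omega$; it is at most $\omega_1\le f(\alpha)$ if $f(\alpha)>\omega$ and $\alpha\notin E$; and it is $\omega_2=f(\alpha)$ if $\alpha\in E$.

\smallskip
\noindent\emph{Conclusion.} Let $I$ index all intervals of both types. The first two lines of \eqref{eq:dagger} hold because each type contributes $0$ if $f(\alpha)=\omega$, and at most $f(\alpha)$ if $f(\alpha)>\omega$. If $\mathrm{cf}(\alpha)=\omega_2$ and $f(\alpha)>\omega$, then (b) or (c) holds at $\alpha$, and the type~2 or the type~1 intervals, respectively, contribute $f(\alpha)$. So $N(\alpha)=f(\alpha)$, and \eqref{eq:dagger} is proved.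
\end{proof}

\section{Proof of the main theorem and further consequences}\label{sec:main}

In this section $V$, $\lambda$ and $V[G]$ are as in Theorem~\ref{thm:main}. The transfer theorem is not limited to three-valued sequences; it also gives the following.

\begin{theorem}\label{thm:further}
In $V[G]$ the following hold.
\begin{enumerate}
\item Let $\delta<\omega_3$ and let $f$ be a $\delta$-sequence of infinite cardinals $\le\lambda$ such that each $\gamma<\delta$ with $\mathrm{cf}(\gamma)=\omega_2$ satisfies (a), (b) or (c) of Theorem~\ref{thm:transfer}. Then $f$ is the cardinal sequence of an LCS space.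
\item Let $\lambda'\le\lambda$ be an uncountable cardinal and $f:\delta\to\{\omega,\lambda'\}$, where either $\delta\le\omega_2$, or $\omega_2<\delta<\omega_3$ and $f^{-1}\{\omega\}$ is $\omega_2$-closed in $\delta$. Then $f$ is the cardinal sequence of an LCS space.
\item Let $f:\delta\to\{\omega,\lambda\}$ be as in (2), with $\lambda'=\lambda$, and let $\Lambda\ni\lambda$ be a countable set of uncountable cardinals $\le\lambda$. Then there is an LCS space $X$ with $\mathrm{CS}(X)=f$ such that for every $\lambda'\in\Lambda$ some open $X'\subset X$ has $\mathrm{CS}(X')=f_{\lambda'}$, where $f_{\lambda'}(\alpha)=\omega$ if $f(\alpha)=\omega$ and $f_{\lambda'}(\alpha)=\lambda'$ if $f(\alpha)=\lambda$. If $\lambda<\aleph_{\omega_1}$, then $\Lambda$ may be the set of all uncountable cardinals $\le\lambda$.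
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorems \ref{thm:main} and \ref{thm:further}]
Work in $V[G]$, where $2^\omega=\lambda\ge\omega_2$.

\smallskip
\noindent\emph{Theorem~\ref{thm:further}(1).} Both $\langle\omega\rangle_\delta$ and $f^\flat$ have values $\le\lambda$, and value $\omega$ at every $\alpha$ with $\mathrm{cf}(\alpha)=\omega_2$. So both are realized by Theorem~\ref{thm:input}, and Theorem~\ref{thm:transfer} applies.

\smallskip
\noindent\emph{Sufficiency in Theorem~\ref{thm:main}(1), and Theorems~\ref{thm:main}(2) and \ref{thm:further}(2).} Let $f$ have values in $\{\omega,\omega_1,\omega_2\}$ or in $\{\omega,\lambda'\}$. If $\delta\le\omega_2$, no $\gamma<\delta$ has cofinality $\omega_2$, so Theorem~\ref{thm:input} applies to $f$ directly.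

Let $\omega_2<\delta<\omega_3$, and let $L=f^{-1}\{\omega\}$ be $\omega_2$-closed in $\delta$. We verify the condition in (1) of Theorem~\ref{thm:further}. Let $\gamma<\delta$ with $\mathrm{cf}(\gamma)=\omega_2$. If $f(\gamma)=\omega$, then (a) holds. Let $f(\gamma)>\omega$. Since $\gamma\notin L$, \eqref{eq:closed} shows that $L\cap\gamma$ is bounded in $\gamma$. So there is $\beta<\gamma$ with $f(\alpha)\ge\omega_1$ for all $\alpha\in(\beta,\gamma)$.
\begin{itemize}
\item If the values are in $\{\omega,\omega_1,\omega_2\}$: when $f(\gamma)=\omega_1$, (c) holds; when $f(\gamma)=\omega_2$, (b) holds.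
\item If the values are in $\{\omega,\lambda'\}$: $f(\alpha)=\lambda'=f(\gamma)$ on $(\beta,\gamma)$, so (c) holds.
\end{itemize}

\smallskip
\noindent\emph{Necessity in Theorem~\ref{thm:main}(1)} is Corollary~\ref{cor:necessary}.

\smallskip
\noindent\emph{The final statement of Theorem~\ref{thm:main}.} Let $f\in V$ be as there and $L=f^{-1}\{\omega\}$. Since cardinals are preserved, $\omega,\omega_1,\omega_2,\omega_3$ are the same in $V$ and $V[G]$, and $\omega_1,\omega_2$ are regular in $V[G]$. In $V$ a limit ordinal $\gamma$ with $0<\gamma<\omega_3$ has cofinality $\omega$, $\omega_1$ or $\omega_2$, so it has the same cofinality in $V[G]$. Whether $L\cap\gamma$ is unbounded in $\gamma$ does not depend on the model. So condition \eqref{eq:closed}, which holds in $V$, holds in $V[G]$, and part (1) of the theorem applies in $V[G]$.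

\smallskip
\noindent\emph{Theorem~\ref{thm:further}(3).} For $\lambda'\in\Lambda$ we have $f_{\lambda'}^{-1}\{\omega\}=f^{-1}\{\omega\}$, so by (2) there is an LCS space $X^{\lambda'}=(X^{\lambda'})_{<\delta}$ with cardinal sequence $f_{\lambda'}$. Let $X=\bigoplus_{\lambda'\in\Lambda}X^{\lambda'}$. If $f(\alpha)=\omega$, then $|I_\alpha(X)|=|\Lambda|\cdot\omega=\omega$, because $\Lambda$ is countable. If $f(\alpha)=\lambda$, then $|I_\alpha(X)|=\sum_{\lambda'\in\Lambda}\lambda'=\lambda$, because $\lambda=\max\Lambda$. Also $I_\delta(X)=\emptyset$. So $\mathrm{CS}(X)=f$, and each $X^{\lambda'}$ is an open subspace of $X$. If $\lambda<\aleph_{\omega_1}$, there are only countably many uncountable cardinals $\le\lambda$.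
\end{proof}

\subsection*{Two-valued sequences and square}
The following is known.
\begin{itemize}
\item[$(\ast)$] Assume GCH and $\square_{\omega_1}$, let $\lambda\ge\omega_2$ be regular, $\delta<\omega_3$, and let $f:\delta\to\{\omega,\lambda\}$ have $f^{-1}\{\omega\}$ $\omega_2$-closed in $\delta$. Then in some cardinal-preserving generic extension with $2^\omega=\lambda$ there is an LCS space $X$ with $\mathrm{CS}(X)=f$ such that for every uncountable cardinal $\lambda'\le\lambda$ some open subspace $X'$ of $X$ has $\mathrm{CS}(X')=f_{\lambda'}$, with $f_{\lambda'}$ as in Theorem~\ref{thm:further}(3).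
\end{itemize}
Theorem~\ref{thm:further} does not use $\square_{\omega_1}$. Let $f\in V$ be as in $(\ast)$. By the absoluteness argument in the proof above, $f^{-1}\{\omega\}$ is still $\omega_2$-closed in $\delta$ in $V[G]$. So Theorem~\ref{thm:further}(2) gives the existence of $X$ in $(\ast)$, and Theorem~\ref{thm:further}(3) gives the clause on open subspaces when $\lambda<\aleph_{\omega_1}$. For $\lambda\ge\aleph_{\omega_1}$, we do not obtain without $\square_{\omega_1}$ a single $X$ that serves all uncountable $\lambda'\le\lambda$ at once: the sum used above would have uncountably many summands, and hence uncountable levels where $f$ has value $\omega$. Theorem~\ref{thm:main} does not depend on this clause.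

\section{Where the method stops}\label{sec:limits}

For values in $\{\omega,\omega_1,\omega_2\}$, Theorem~\ref{thm:main} is a complete description in $V[G]$ for all lengths $\delta<\omega_3$. For larger values, Theorem~\ref{thm:further}(1) gives only a sufficient condition, and it is easy to say what it leaves out. Suppose that $f$ is realized and that (a), (b), (c) all fail at some $\gamma$ with $\mathrm{cf}(\gamma)=\omega_2$ below the length of $f$. Then $f(\gamma)>\omega$, and since (c) fails, $f(\alpha)<f(\gamma)$ for cofinally many $\alpha<\gamma$. By Proposition~\ref{prop:compact}(2), $f(\alpha)\ge\omega_1$ on some interval $(\beta,\gamma)$. So $f(\gamma)\ne\omega_1$, and $f(\gamma)\ne\omega_2$ because (b) fails. What remains is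
\[
f(\gamma)\ge\omega_3\quad\text{and}\quad f(\alpha)<f(\gamma)\text{ for cofinally many }\alpha<\gamma .
\]

Staggering cannot produce, for instance, $\omega_3$ points on level $\gamma$ if cofinally many levels below $\gamma$ are to have size less than $\omega_3$. If $\omega_3$ intervals $(\xi_i,\eta_i)$ contain $\gamma$, then, as $\gamma$ is the supremum of $\omega_2$ smaller ordinals and $\omega_3$ is regular, there is one $\xi<\gamma$ such that $\omega_3$ of the $\xi_i$ are below $\xi$, and then every level in $(\xi,\gamma)$ lies in $\omega_3$ intervals. This is not merely a defect of the method. By Proposition~\ref{prop:compact}(3), under $(\omega_3,\omega_2)\twoheadrightarrow(\omega_2,\omega_1)$ no LCS space has at least $\omega_3$ points on a level $\gamma$ of cofinality $\omega_2$ and at most $\omega_1$ points on cofinally many levels below $\gamma$. So in this remaining case there can be additional set-theoretic obstructions.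

\begin{thebibliography}{1}
\bibitem{MS} Juan Carlos Mart\'inez and Lajos Soukup, \emph{A consistency theorem for cardinal sequences of length $<\omega_3$}, arXiv:2512.01418 (2025).
\end{thebibliography}

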